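# Bounded algebraic co-rank and its finite list of minimal forbidden subgraphs

## 1. The critical ideals of a path and of a triangle

Take the path $P_3$ on vertices $1,2,3$ with edges $12$ and $23$. Put an indeterminate on the diagonal for each vertex and $-1$ for each edge:
$$L(P_3)=\begin{pmatrix}x&-1&0\\-1&y&-1\\0&-1&z\end{pmatrix}.$$
Look at the ideals of $\mathbb Z[x,y,z]$ generated by the minors of each size. The $1\times1$ minors include $-1$, so they generate everything. Among the $2\times 2$ minors, the one on rows $1,2$ and columns $2,3$ is
$$\det\begin{pmatrix}-1&0\\y&-1\end{pmatrix}=1,$$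
so the $2\times2$ minors also generate everything. The only $3\times 3$ minor is $xyz-x-z$. It vanishes at $x=y=z=0$, so it does not generate the unit ideal. Two of the three ideals are trivial.

Now do the same for the triangle:
$$L(K_3)=\begin{pmatrix}x&-1&-1\\-1&y&-1\\-1&-1&z\end{pmatrix}.$$
Again the $1\times1$ minors generate everything. But at $x=y=z=-1$ the matrix becomes minus the all-ones matrix, which has rank $1$, so every $2\times2$ minor vanishes there. The ideal of $2\times2$ minors is proper, and so is that of the $3\times 3$ minor, by Laplace expansion. Only one ideal is trivial, although $K_3$ has as many vertices as $P_3$ and more edges.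

**Definition (critical ideals, algebraic co-rank).** Let $G$ be a finite simple graph and $X_G=\{x_u:u\in V(G)\}$ a set of indeterminates. The generalized Laplacian $L(G,X_G)$ has diagonal entries $x_u$ and off-diagonal entries $-m_{uv}$, where $m_{uv}\in\{0,1\}$ is the number of edges between $u$ and $v$. For $1\le i\le |V(G)|$ the $i$-th critical ideal $I_i(G,X_G)\subseteq\mathbb Z[X_G]$ is generated by all $i\times i$ minors of $L(G,X_G)$. It is *trivial* if it equals $\langle1\rangle$. The *algebraic co-rank* $\gamma(G)$ is the number of trivial critical ideals.

Laplace expansion gives $I_{i+1}\subseteq I_i$, so the trivial ideals come first, and $\gamma(G)$ is the largest $i$ with $I_i=\langle 1\rangle$ (or $0$ if there is none). We found $\gamma(P_3)=2$ and $\gamma(K_3)=1$. The same substitution $x_u=-1$ gives $\gamma(K_n)=1$ for all $n\ge2$. Also $\gamma(K_1)=0$, since $I_1=\langle x\rangle$. All graphs in these notes are finite and nonempty, and "graph" means simple graph until the last section.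

If $H$ is an induced subgraph of $G$, then the minors of $L(H,X_H)$ are among the minors of $L(G,X_G)$, so $\gamma(H)\le\gamma(G)$. Consequently the class
$$\Gamma_{\le k}=\{G \text{ connected}:\gamma(G)\le k\}$$
is closed under taking connected induced subgraphs.

**Definition (minimal forbidden graphs).** ${\bf Forb}(\Gamma_{\le k})$ is the set, up to isomorphism, of connected graphs $G\notin\Gamma_{\le k}$ all of whose proper connected induced subgraphs lie in $\Gamma_{\le k}$.

A connected graph lies in $\Gamma_{\le k}$ if and only if it contains no member of ${\bf Forb}(\Gamma_{\le k})$ as an induced subgraph. Indeed, if $G\notin\Gamma_{\le k}$, a smallest connected induced subgraph of $G$ outside $\Gamma_{\le k}$ belongs to ${\bf Forb}(\Gamma_{\le k})$, and the other direction is monotonicity.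

We can work out the first two cases by hand.

*The case $k=0$.* A graph with an edge has $-1$ as a $1\times1$ minor, so $\gamma\ge1$. A connected graph without edges is $K_1$. Hence $\Gamma_{\le0}=\{K_1\}$ and ${\bf Forb}(\Gamma_{\le0})=\{K_2\}$.

*The case $k=1$.* A connected graph that is not complete has two vertices at distance $2$, and these together with a common neighbor induce $P_3$, so $\gamma\ge2$. Complete graphs have $\gamma\le1$. Hence $\Gamma_{\le1}$ consists of the complete graphs, and ${\bf Forb}(\Gamma_{\le1})=\{P_3\}$.

In general the path $P_{k+2}$ belongs to ${\bf Forb}(\Gamma_{\le k})$. To see this, delete the last row and the first column of $L(P_n,X)$. What remains is lower triangular with $-1$ on the diagonal, so some $(n-1)$-minor is $\pm1$ and $\gamma(P_n)\ge n-1$. On the other side, substituting the degrees for the $x_u$ makes all row sums of $L$ zero, so $I_n$ vanishes at an integer point and is proper. Hence $\gamma(P_n)=n-1$. So $\gamma(P_{k+2})=k+1$, while its proper connected induced subgraphs are shorter paths, with $\gamma\le k$.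

So for $k=0$ and $k=1$ a single forbidden graph describes the class, although $\Gamma_{\le1}$ already contains infinitely many graphs. Does a finite list suffice for every $k$?

## 2. Finiteness of ${\bf Forb}(\Gamma_{\le k})$ and its sharper forms

The problem comes from Carlos A. Alfaro and Carlos E. Valencia, "Graphs with two trivial critical ideals", arXiv:1304.4211 (2013). There is a conjecture that ${\bf Forb}(\Gamma_{\le k})$ is finite for all $k\ge0$, and the task is to prove or disprove it. We shall prove it. To state the results we need one more notion. Let $A$ be the adjacency matrix of $G$.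

**Definition (twins).** Distinct vertices $u,v$ are *twins* if $A_{uw}=A_{vw}$ for all $w\ne u,v$. Nothing is required of $A_{uv}$.

In $P_3$ the two ends are (nonadjacent) twins, and the middle vertex has no twin. In $K_n$ any two vertices are (adjacent) twins. We check in Section 4 that "equal or twins" is an equivalence relation; its classes are the *twin classes*. So $P_3$ has two twin classes and $K_n$ has one.

**Theorem A (the conjecture).** For every $k\ge0$, every $G\in{\bf Forb}(\Gamma_{\le k})$ has all twin classes of size at most $2$ and satisfies $|V(G)|\le 4(2^k+k)+2$. Hence ${\bf Forb}(\Gamma_{\le k})$ is finite.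

**Theorem B.** If $\gamma(G)\le k$, then $G$ has at most $2^k$ twin classes; if moreover $G$ is connected and $k\ge1$, at most $2^k-1$. Both bounds are attained for every $k\ge0$, respectively $k\ge1$.

**Theorem C.** Every $G\in{\bf Forb}(\Gamma_{\le k})$ satisfies $k+2\le|V(G)|\le2^{k+1}$. The lower bound is attained for every $k$, by $P_{k+2}$.

**Theorem D.** Let $G^{(2)}$ be obtained from $G$ by deleting all but two vertices from each twin class of size $\ge3$. Then $\gamma(G)=\gamma(G^{(2)})$. For $k\ge1$ and $G$ connected, $G\in\Gamma_{\le k}$ if and only if $G^{(2)}$ lies in the finite list of members of $\Gamma_{\le k}$ with at most $2^{k+1}-2$ vertices. The number $2^{k+1}-2$ cannot be lowered.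

**Proposition E.** The analogue of Theorem A for multigraphs is false, already for $k=0$ with edge multiplicities in $\{0,2,3,6\}$.

Theorem A needs only Sections 3 to 6. Theorems B, C and D then make the bounds sharper.

## 3. Algebraic co-rank as a minimum rank

In both opening examples we showed an ideal to be proper by specializing the indeterminates so that the rank dropped. That is always how it happens, provided all fields are allowed.

**Definition (realization).** For a field $F$, an *$F$-realization* of $G$ is a symmetric $V(G)\times V(G)$ matrix $M$ over $F$ with $M_{uv}=A_{uv}\in\{0,1\}\subseteq F$ for $u\ne v$ and arbitrary diagonal.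

For example, the all-ones matrix $J$ is a realization of $K_n$ of rank $1$.

**Lemma 1.** $\gamma(G)\le k$ if and only if some field $F$ admits an $F$-realization $M$ of $G$ with $\operatorname{rank}M\le k$.

*Proof.* Let $n=|V(G)|$. If $k\ge n$, both sides hold. Let $k<n$. Since $I_{i+1}\subseteq I_i$, we have $\gamma(G)\le k$ if and only if $I_{k+1}\ne\langle1\rangle$.

Suppose $I_{k+1}\ne\langle1\rangle$. Take a maximal ideal $\mathfrak m\supseteq I_{k+1}$ and let $F=\mathbb Z[X_G]/\mathfrak m$. The image of $L(G,X_G)$ over the field $F$ has all $(k+1)$-minors equal to zero, so it has rank at most $k$. Its negative has off-diagonal entries $m_{uv}=A_{uv}$, so it is a realization of rank at most $k$.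

Conversely, let $M$ be a realization over $F$ of rank at most $k$. The ring homomorphism $\mathbb Z[X_G]\to F$ with $x_u\mapsto -M_{uu}$ sends $L(G,X_G)$ to $-M$, so it kills every $(k+1)$-minor and hence $I_{k+1}$. It does not kill $1$. So $I_{k+1}\ne\langle1\rangle$. $\square$

Thus $\gamma(G)$ is the minimum rank of a realization, over all fields. Monotonicity under induced subgraphs is now visible again: pass to a principal submatrix. Choosing the diagonal over $\mathbb Q$ so that all row sums vanish gives
$$\gamma(G)\le|V(G)|-1. \tag{1}$$

**The characteristic matters.** Let $G$ have vertices $a,a',b,b',s,s'$, with edges $aa'$, $bb'$ and all edges between $\{s,s'\}$ and $\{a,a',b,b'\}$, and no others. Over $\mathbb F_2$, put diagonal entries $1$ at $a,a',b,b'$ and $0$ at $s,s'$. The rows of $a,a'$ are then equal, as are those of $b,b'$ and of $s,s'$. Up to these repetitions the matrix is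
$$\begin{pmatrix}1&0&1\\0&1&1\\1&1&0\end{pmatrix},$$
whose third row is the sum of the first two modulo $2$. So $\gamma(G)\le2$, and $\gamma(G)=2$ because $a,s,b$ induce $P_3$. On the other hand, in any realization the submatrix on rows $a,b,s$ and columns $a',b',s'$ avoids the diagonal and is the same $3\times3$ matrix, with determinant $-2$. In characteristic different from $2$ every realization has rank at least $3$. So we may not fix a field in advance, and every argument below has to work over an arbitrary field. This graph will return in Section 7.

## 4. Twins: few rows, but many vertices

A low-rank matrix with $0/1$ entries has few distinct rows. This suggests bounding the number of vertices of $G$ by $\gamma(G)$. That fails at once: $\gamma(K_n)=1$ for all $n\ge 2$, because the rows of $J$ are all equal. Equal rows are the obstruction, and equal rows mean twins. We collect what is needed about them.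

**(T1)** *"Equal or twins" is an equivalence relation, and adjacency is constant on pairs inside a class.* Let $u,v$ be twins and $v,w$ be twins, with $u,v,w$ distinct. Testing the twins $v,w$ at $u$ gives $A_{uv}=A_{uw}$. Testing $u,v$ at $w$ gives $A_{uw}=A_{vw}$. So the three entries agree, and for any other $x$ we have $A_{ux}=A_{vx}=A_{wx}$. Hence $u,w$ are twins. The equality of the three entries for every triple in a class shows that all pairs in the class have the same adjacency. We write $\varepsilon\in\{0,1\}$ for the common value in a class of size at least $2$.

**(T2)** *If $G$ is connected and $v$ has a twin $v'$, then $G-v$ is connected.* Take a path in $G$ between two vertices of $G-v$, and suppose it contains $\dots,p,v,q,\dots$. If $v'\notin\{p,q\}$, then $v'$ is adjacent to $p$ and $q$, so we may replace $v$ by $v'$ and get a walk in $G-v$. If $p=v'$, then $A_{v'q}=A_{vq}=1$, so we may skip $v$. The case $q=v'$ is symmetric.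

**(T3)** *If rows $u\ne v$ of a realization are equal, then $u,v$ are twins.* Read off the coordinates $w\ne u,v$, where the entries are $A_{uw}$ and $A_{vw}$, and $0\ne1$ in $F$.

So the vertex count factors into two questions: how many twin classes can there be, and how large can they be? Rank answers the first.

**Lemma 2.** If $\gamma(G)\le k$, then $G$ has at most $2^k+k$ twin classes.

*Proof.* Let $M$ be a realization of rank $r\le k$, and let $C$ be a set of $r$ columns forming a basis of the column space. Every column of $M$ is a fixed linear combination of the columns in $C$, so each row of $M$ is determined by its restriction to $C$. For $u\notin C$ this restriction avoids the diagonal, so it lies in $\{0,1\}^C$. Hence the rows indexed by $V\setminus C$ take at most $2^r$ values, and by (T3) at most $2^r$ classes meet $V\setminus C$. The remaining classes lie inside $C$, and there are at most $r$ of them. $\square$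

## 5. Deleting one of three twins

For graphs in $\Gamma_{\le k}$ the class sizes are unbounded. For a minimal forbidden graph, which loses co-rank with every connected vertex deletion, one hopes that large classes are impossible: deleting a vertex that has a twin should not change $\gamma$.

The natural attempt is as follows. Let $v$ have a twin $v_0$, and take an optimal realization $M'$ of $G-v$. Put $v$ back by repeating row and column $v_0$. This does not increase the rank. But the new matrix has the diagonal entry $M'_{v_0v_0}$ in position $(v,v_0)$, whereas a realization of $G$ must have $\varepsilon=A_{vv_0}$ there. The attempt works exactly when $M'_{v_0v_0}=\varepsilon$, and there is no reason for that. In fact the hope is false for classes of size $2$: in $P_3$ the two ends are twins with $\varepsilon=0$, and deleting one of them drops $\gamma$ from $2$ to $\gamma(K_2)=1$. The rank-one realizations of $K_2$ have diagonal $(a,1/a)$ with $a\neq 0$, never $0$.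

If the class has three members, then after deleting $v$ two twins $v_0,v_1$ remain. Both diagonal entries may be wrong, but they can be played against each other. For instance, $K_{1,3}$ with one leaf deleted is $P_3$, and both have $\gamma=2$: putting $0$ on the leaves of $K_{1,3}$ gives three equal rows and rank $2$.

**Lemma 3.** If $v$ lies in a twin class $K$ with $|K|\ge3$, then $\gamma(G-v)=\gamma(G)$.

*Proof.* The inequality $\gamma(G-v)\le\gamma(G)$ is monotonicity. For the other one, let $M'$ be a realization of $G-v$ of rank $r=\gamma(G-v)$ over a field $F$.

**Step 1: the candidate realization of $G$.** We name the matrix whose rank has to be bounded. Put $H=V\setminus K$ and $L=M'[H,H]$, and let $y\in\{0,1\}^H$ be the common adjacency vector of the members of $K$ to $H$. Define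
$$B_\varepsilon=\begin{pmatrix}\varepsilon&y^T\\y&L\end{pmatrix}.$$
The realization of $G$ with diagonal entries $\varepsilon$ on $K$ and block $L$ on $H$ has identical rows, and identical columns, for all members of $K$. Hence its rank is $\operatorname{rank}B_\varepsilon$. It suffices to show $\operatorname{rank}B_\varepsilon\le r$.

**Step 2: two remaining twins.** We bring $v_0$ and $v_1$ into a form where the discrepancy of their diagonal entries is isolated. Choose distinct $v_0,v_1\in K\setminus\{v\}$, and write their diagonal entries in $M'$ as $\varepsilon+a$ and $\varepsilon+b$. If $a=0$, then $B_\varepsilon$ is the principal submatrix of $M'$ on $\{v_0\}\cup H$, and we are done; similarly if $b=0$. So let $a,b\ne0$. The principal submatrix of $M'$ on $\{v_0,v_1\}\cup H$ is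
$$\begin{pmatrix}\varepsilon+a&\varepsilon&y^T\\\varepsilon&\varepsilon+b&y^T\\y&y&L\end{pmatrix}.$$
Subtract row $v_1$ from row $v_0$, and then column $v_1$ from column $v_0$. The result
$$\begin{pmatrix}a+b&-b&0\\-b&\varepsilon+b&y^T\\0&y&L\end{pmatrix} \tag{2}$$
has rank at most $r$.

**Step 3: the case $a+b\ne0$.** Here we gain one rank and may spend it on correcting a single entry. Pivoting on $a+b$ clears the first row and column, changing only the entry in position $(v_1,v_1)$, which becomes $\theta=\varepsilon+b-b^2/(a+b)$. So
$$\operatorname{rank}\begin{pmatrix}\theta&y^T\\y&L\end{pmatrix}\le r-1.$$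
Changing one entry of a matrix changes the rank by at most one, so $\operatorname{rank}B_\varepsilon\le r$.

**Step 4: the case $a+b=0$.** Here we gain two. The first row of (2) is $(0,-b,0)$ and the first column is its transpose. Use the first row to clear the rest of the second column, and the first column to clear the rest of the second row. What is left is an invertible $2\times2$ block together with $L$, so $2+\operatorname{rank}L\le r$. Since $B_\varepsilon$ is obtained from $L$ by adding one row and one column, $\operatorname{rank}B_\varepsilon\le2+\operatorname{rank}L\le r$. $\square$

## 6. Proof of Theorem A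

Let $G\in{\bf Forb}(\Gamma_{\le k})$. Then $G$ is connected with $\gamma(G)\ge k+1\geq 1$, so $|V(G)|\ge2$.

**Step 1: twin classes have size at most $2$.** This bounds the second factor of the vertex count. If $v$ lies in a class of size at least $3$, then $G-v$ is connected by (T2), so $\gamma(G-v)\le k$ by minimality. But $\gamma(G-v)=\gamma(G)\ge k+1$ by Lemma 3, a contradiction.

**Step 2: the number of classes.** We would like Lemma 2 for $G$, but it is only available for $G$ minus a vertex. Let $v$ be a non-cut vertex, for example a leaf of a spanning tree. Then $G-v$ is connected, so $\gamma(G-v)\le k$, and $G-v$ has at most $2^k+k$ twin classes. Split each of them into the neighbors and the non-neighbors of $v$. Two vertices in the same part are twins in $G-v$ and agree on $v$, so they are twins in $G$. Counting $v$ as well, $G$ has at most $2(2^k+k)+1$ twin classes.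

**Step 3: conclusion.** Together, $|V(G)|\le2\bigl(2(2^k+k)+1\bigr)=4(2^k+k)+2$. There are finitely many graphs of bounded order, so ${\bf Forb}(\Gamma_{\le k})$ is finite. $\blacksquare$

The same proof, with any vertex $v$ deleted, works for the class of all graphs, connected or not, with $\gamma\le k$; connectedness was used only to know that $G-v$ is one of the graphs considered.

For $k=0$ the bound is $6$, while the only member of ${\bf Forb}(\Gamma_{\le 0})$ has $2$ vertices. The extra $k$ in Lemma 2 comes from the rows indexed by $C$ itself, where a diagonal entry may leave $\{0,1\}$. We now remove this term, starting with the examples that tell us where to stop.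

## 7. Dot-product graphs over $\mathbb F_2$: the lower bounds in Theorem B

Let $G_k$ have vertex set $\mathbb F_2^k\times\{1,2\}$, with distinct $(x,i),(y,i')$ adjacent if and only if $x\cdot y=1$ in $\mathbb F_2$. The matrix with entries $x\cdot y$ is a realization of $G_k$ over $\mathbb F_2$ of rank at most $k$, so $\gamma(G_k)\le k$.

The vertices $(x,1),(x,2)$ are twins. Vertices $(x,i),(y,i')$ with $x\ne y$ are not. To see this, choose $z$ with $(x-y)\cdot z=1$. The two copies of $z$ cannot both be among the two given vertices, because those have different first components. So some copy $(z,l)$ differs from both, and it distinguishes them since $x\cdot z\ne y\cdot z$. Hence $G_k$ has exactly $2^k$ twin classes, for every $k\ge0$.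

For $k\ge1$ let $G_k^*$ be obtained from $G_k$ by deleting the two vertices with $x=0$. The same argument applies, because the $z$ used there is nonzero. So $G_k^*$ has exactly $2^k-1$ twin classes, each of size $2$, and $\gamma(G_k^*)\le k$.

It remains to see that $G_k^*$ is connected. Take two distinct vertices with first components $x,y\ne0$. There is $z$ with $x\cdot z=y\cdot z=1$: if $x=y$ this is clear, and if $x\ne y$ then $x,y$ are linearly independent over $\mathbb F_2$, so the two equations are solvable. Such a $z$ is nonzero. A copy of $z$ different from both given vertices is adjacent to both. Such a copy exists unless $z=x=y$ and the given vertices are the two copies of $x$; then they are adjacent to each other, because $x\cdot x=x\cdot z=1$.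

For $k=1$ this gives $G_1^*=K_2$. For $k=2$, write $e_1,e_2$ for the standard basis. The copies of $e_1$ are adjacent to each other, as are those of $e_2$. The copies of $e_1+e_2$ are not adjacent to each other, but they are joined to all other vertices, and $e_1\cdot e_2=0$. So $G_2^*$ is the six-vertex graph of Section 3.

## 8. Matrices with all diagonal entries outside $\{0,1\}$

The upper bound in Theorem B separates the vertices by whether the diagonal entry lies in $\{0,1\}$. Small ranks need a direct look at the vertices for which it does not. We use the Schur complement: if $P=N[I]$ is an invertible principal block of $N$, then $\operatorname{rank}N=|I|+\operatorname{rank}R$, where $R=N[I^c]-N[I^c,I]\,P^{-1}N[I,I^c]$ and $I^c$ is the complement of $I$.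

**Lemma 4.** Let $N$ be a symmetric matrix over a field, indexed by $S$, with off-diagonal entries in $\{0,1\}$ and all diagonal entries $\notin\{0,1\}$. Let $H$ be the graph on $S$ with $u\sim v$ if and only if $N_{uv}=1$.

(a) If $\operatorname{rank}N\le2$, then $|S|\le3$ or $H=2K_2$.

(b) If $\operatorname{rank}N\le3$, then $|S|\le6$.

The exception in (a) occurs, and (b) is tight. The block $\begin{pmatrix}2&1\\1&1/2\end{pmatrix}$ over $\mathbb Q$ has rank $1$; two copies along the diagonal give rank $2$ with $H=2K_2$, and three copies give rank $3$ with $|S|=6$.

*Proof.* Let $\rho=\operatorname{rank}N$, and let $\alpha$ be the largest size of an independent set of $H$.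

**Step 1: the extreme values of $\alpha$.** We compare $\alpha$ with $\rho$. For an independent set $I$ the block $N[I]$ is diagonal with nonzero entries, hence nonsingular, so $\alpha\le\rho$. If $\alpha\le1$, then $H$ is complete (or $S$ is empty), so $N=J+\operatorname{diag}(a_i)$ with $a_i=N_{ii}-1\ne0$. The diagonal matrix $N-J$ has rank $|S|$, so $|S|\le\rho+1$.

**Step 2: the case $\alpha=\rho$.** Here the matrix is determined by its values on an independent set. Let $I$ be independent with $|I|=\rho$, and put $n_i=1/N_{ii}$. The Schur complement of $N[I]$ has rank $0$. With $Y_w=N_H(w)\cap I$, where $N_H(w)$ is the set of neighbors of $w$ in $H$, this says that for $w,w'\notin I$, possibly equal,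
$$N_{ww'}=\sum_{i\in Y_w\cap Y_{w'}}n_i. \tag{3}$$
If $w\ne w'$ and $Y_w\subseteq Y_{w'}$, then (3) gives $N_{ww}=N_{ww'}\in\{0,1\}$, which is impossible. So the sets $Y_w$ are distinct and form an antichain. They are nonempty because $N_{ww}\ne0$. Sperner's theorem bounds an antichain of subsets of a $2$-set by $2$ and of a $3$-set by $3$.

For $\rho=2$ we get $|S|\le2+2=4$. If $|S|=4$, the antichain is $\{\{1\},\{2\}\}$, where $I=\{1,2\}$, and its two vertices satisfy $N_{ww'}=0$ by (3), an empty sum. So the edges of $H$ are exactly the two joining these vertices to $1$ and $2$ respectively, and $H=2K_2$. For $\rho=3$ we get $|S|\le3+3=6$.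

**Step 3: part (a).** If $\alpha\le1$, Step 1 gives $|S|\le3$. Otherwise $\alpha=2$ by Step 1, which forces $\rho=2$, and Step 2 applies.

**Step 4: part (b), reduction to $\alpha=2$.** If $\alpha\le1$, then $|S|\le4$. If $\alpha=3$, then $\rho=3$ and Step 2 gives $|S|\le6$. So let $\alpha=2$, let $1,2\in S$ be nonadjacent, and put $n_i=1/N_{ii}$ for $i=1,2$. Since $N_{ii}\notin\{0,1\}$, also $n_i\notin\{0,1\}$. The Schur complement $R$ of $N[\{1,2\}]$, indexed by $S\setminus\{1,2\}$, has rank at most $1$, so its $2\times2$ minors vanish. In particular, for distinct $u,v,w$,
$$R_{uu}R_{vw}=R_{uv}R_{uw},\qquad R_{uu}R_{vv}=R_{uv}^2. \tag{4}$$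
Since $\alpha=2$, each remaining vertex is adjacent to $1$ or to $2$. Let $A$, $B$, $D$ be the sets of remaining vertices adjacent to only $1$, to only $2$, and to both. Then $A$ is a clique, since two nonadjacent members of $A$ together with $2$ would be independent. Likewise $B$ is a clique. (Here $A$ is this vertex set, not an adjacency matrix.)

**Step 5: $|A|\le2$ and $|B|\le2$.** For distinct $w,w'\in A$ we have $R_{ww'}=1-n_1\ne0$. If $u,v,w\in A$ are distinct, the first identity in (4) gives $R_{uu}=1-n_1$. But $R_{uu}=N_{uu}-n_1$, so $N_{uu}=1$, a contradiction. The argument for $B$ is the same with $n_2$.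

**Step 6: $|D|\le2$.** On $D$ we have $R=N-\sigma$ entrywise, with $\sigma=n_1+n_2$. Let $u,v,w\in D$ be distinct. Suppose one of the three off-diagonal entries of $R$ among them vanishes, say $R_{vw}=0$. Then $\sigma=N_{vw}\in\{0,1\}$, and the second identity in (4) gives $R_{vv}R_{ww}=0$, so $N_{vv}=\sigma$ or $N_{ww}=\sigma$, a contradiction. So all three are nonzero. They take values in $\{-\sigma,1-\sigma\}$, so two of them are equal, and after relabeling $R_{uv}=R_{vw}$. The first identity in (4) gives $R_{uu}=R_{uw}$, that is, $N_{uu}=N_{uw}\in\{0,1\}$, a contradiction.

**Step 7: if $|A|=2$, then $D=\emptyset$; likewise for $B$.** This keeps the three bounds from being attained together. Let $A=\{a,a'\}$ and suppose $x\in D$. Then $R_{ax}$ and $R_{a'x}$ lie in $\{-n_1,1-n_1\}$, so they are nonzero, and (4) gives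
$$R_{aa}R_{a'x}=R_{aa'}R_{ax}=(1-n_1)R_{ax}.$$
If $R_{ax}=R_{a'x}$, then $R_{aa}=1-n_1$ and $N_{aa}=1$, a contradiction. Otherwise, after exchanging $a$ and $a'$ if necessary, $R_{ax}=-n_1$ and $R_{a'x}=1-n_1$. Then $R_{aa}=-n_1$, so $N_{aa}=0$, again a contradiction. The argument for $B$ is the same with $n_2$.

**Step 8: conclusion.** If $D=\emptyset$, then $|S|\le2+2+2=6$. If $D\ne\emptyset$, then $|A|,|B|\le1$ and $|D|\le2$, so $|S|\le2+1+1+2=6$. $\square$

## 9. At most $2^k$ twin classes: the upper bounds in Theorem B

Let $r=\gamma(G)\le k$, and let $M$ be a realization of $G$ of rank exactly $r$, over a field $F$. We show that $G$ has at most $2^r$ twin classes. This suffices, since $2^r\le2^k$.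

**Step 1: a column basis with as many good diagonal entries as possible.** In Lemma 2 the excess came from basis columns whose diagonal entry is not $0$ or $1$, so we choose the basis to have few of them. Write $d_u=M_{uu}$ and
$$T=\{u:d_u\in\{0,1\}\},\qquad S=V\setminus T,\qquad m=\operatorname{rank}M[V,T],\qquad j=r-m.$$
Let $C'\subseteq T$ index a basis of the column space of $M[V,T]$, and extend it to a column basis $C=C'\cup C''$ of $M$. Columns indexed by $T$ are already in the span of $C'$, so $C''\subseteq S$, and $|C''|=j$. Let $y_u\in F^C$ be the restriction of row $u$ to $C$. As in Lemma 2, there are linear functionals $\lambda_w$ on $F^C$ with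
$$M_{uw}=\lambda_w(y_u)\qquad\text{for all }u,w\in V. \tag{5}$$
So vertices with equal $y_u$ have equal rows and are equal or twins. For $u\notin C''$ we have $y_u\in\{0,1\}^C$, because the only diagonal entry that can occur in $y_u$ is $d_u$ with $u\in C'\subseteq T$.

**Step 2: the case $j=0$.** All $y_u$ lie in $\{0,1\}^C$, so there are at most $2^r$ classes.

**Step 3: the case $j=1$.** Now exactly one vertex may fall outside the cube, and the naive count is $2^r+1$. We show that either this vertex costs nothing or a point of the cube is unused. Let $C''=\{c\}$, $d=d_c\notin\{0,1\}$ and $P=\{y_u:u\ne c\}\subseteq\{0,1\}^C$. If $c$ has a twin, every class meets $V\setminus\{c\}$, so there are at most $|P|\le2^r$ classes.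

Suppose $c$ has no twin. Let $y^0,y^1$ be $y_c$ with its $c$-coordinate replaced by $0$ and $1$; both lie in $\{0,1\}^C$. We claim that they are not both in $P$. Suppose $y_u=y^0$ and $y_v=y^1$ with $u,v\ne c$. Then $u\ne v$. Since $y_c=(1-d)y^0+d\,y^1$, (5) gives
$$\text{row }c=(1-d)\cdot\text{row }u+d\cdot\text{row }v.$$
Let $w\notin\{c,u,v\}$. If $M_{uw}\ne M_{vw}$, these entries are $0$ and $1$ in some order, so $M_{cw}\in\{d,1-d\}$. That set is disjoint from $\{0,1\}$, which contradicts $M_{cw}\in\{0,1\}$. So $M_{uw}=M_{vw}$, and then $M_{cw}$ has the same value. Reading the $c$-coordinates of $y^0$ and $y^1$, we also have $M_{uc}=0$ and $M_{vc}=1$. If $M_{uv}=0$, then $M_{cu}=0=M_{vu}$, so $c$ and $v$ agree on $u$ and on all other $w$, and they are twins. If $M_{uv}=1$, then $M_{cv}=1=M_{uv}$, so $c$ and $u$ are twins. Either way $c$ has a twin, a contradiction.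

So $|P|\le2^r-1$, and there are at most $|P|+1\le2^r$ classes.

**Step 4: three counts for $j\ge2$.** With several vertices off the cube we change the method. Now $m\le r-2$, so few classes meet $T$, and we bound $|S|$ by a polynomial in $r$. The reason is that $t^2-t$ vanishes at every off-diagonal entry but at no diagonal entry of a vertex in $S$.

*Count (i): at most $2^m$ classes meet $T$.* The rows indexed by $T$ have all entries in $\{0,1\}$ and lie in the row space of $M[T,V]$, of dimension $m$. A space of dimension $m$ has $m$ coordinates that determine its vectors, so it contains at most $2^m$ vectors with $0/1$ entries.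

*Count (ii): $|S|\le\frac{r(r+3)}2-\operatorname{rk}_T$.* Here $\mathcal P$ is the space of polynomials of degree at most $2$ without constant term in the $r$ coordinates of $F^C$. Its dimension is $r+\frac{r(r+1)}2=\frac{r(r+3)}2$. The number $\operatorname{rk}_T$ is the rank of the linear map $\mathcal P\to F^T$, $p\mapsto(p(y_t))_{t\in T}$. For $w\in S$ let $g_w=\lambda_w^2-\lambda_w\in\mathcal P$. By (5),
$$g_w(y_u)=M_{uw}^2-M_{uw},$$
which is $0$ for $u\ne w$ and nonzero for $u=w$. So the $g_w$, $w\in S$, are linearly independent, and they vanish at all $y_t$ with $t\in T$. They therefore lie in the kernel of the evaluation map, of dimension $\frac{r(r+3)}2-\operatorname{rk}_T$.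

*Count (iii): if $m\le2$, then $G$ has at most $\frac{r(r+3)}2+1$ classes.* The $y_t$, $t\in T$, are restrictions of rows of $M[T,V]$, so they span a space of dimension at most $m$. Choose a set $Q$ of at most $m\le2$ coordinates on which restriction to this span is injective. Let $\tau$ be the number of distinct nonzero vectors among the $y_t$. Their restrictions to $Q$ are distinct nonzero $0/1$ vectors. For a nonzero $z\in\{0,1\}^Q$ the polynomial
$$\prod_{q:\,z_q=1}X_q\prod_{q:\,z_q=0}(1-X_q)$$
is the indicator of $z$ on $\{0,1\}^Q$. It has degree at most $2$, and it has no constant term because some $z_q=1$. So it lies in $\mathcal P$. Evaluating these $\tau$ polynomials at the $\tau$ distinct nonzero $y_t$ gives an identity matrix, so $\operatorname{rk}_T\ge\tau$. At most $\tau+1$ classes meet $T$, one for each value of $y_t$ including possibly $0$. The other classes lie in $S$, so there are at most $|S|\le\frac{r(r+3)}2-\tau$ of them. Add the two numbers.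

**Step 5: the case $j\ge2$.** It remains to compare with $2^r$. Here $r\ge2$ and $m\le r-2$.

For $r\ge5$, counts (i) and (ii) give at most $2^{r-2}+\frac{r(r+3)}2$ classes. This is at most $2^r$ if $\frac{r(r+3)}2\le3\cdot2^{r-2}$. For $r=5$ this reads $20\le24$. The inequality then persists, since $\frac{(r+1)(r+4)}{r(r+3)}<2$ (equivalently $4<r^2+r$) while the right side doubles.

For $r=4$ the same sum would be $4+14=18>16$, which is too large. But $m\le2$, so count (iii) gives at most $15$ classes.

For $r=3$, count (iii) gives only $10>8$, and here Lemma 4 is needed. We have $m\le1$, so at most $2$ classes meet $T$, and $|S|\le6$ by Lemma 4(b) applied to $M[S,S]$. The total is at most $8$.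

For $r=2$ we have $m=0$, so $M[V,T]=0$. All vertices of $T$ are then isolated, and they form at most one class, since isolated vertices are twins of each other. By Lemma 4(a) applied to $M[S,S]$, either $|S|\le3$, for a total of at most $4$, or $G[S]=2K_2$. In the second case the ends of each edge of $G[S]$ are twins in $G$, because the vertices of $T$ are isolated. So $S$ meets at most two classes, and the total is at most $3$.

This proves that $G$ has at most $2^r\le2^k$ twin classes.

**Step 6: connected graphs.** For these we gain one class by adding a vertex. Let $k\ge1$ and let $G$ be connected. If $G=K_1$, then $1\le2^k-1$. Otherwise add an isolated vertex $z$ to $G$. This does not change $\gamma$: extend a realization by a zero row and column, and use monotonicity. Twins in $G$ remain twins, and nontwins remain nontwins. Each vertex $u$ of $G$ has a neighbor $w$ in $G$, and $w$ distinguishes $u$ from $z$, so $z$ forms a new class of its own. Hence $G$ has one class fewer than a graph with at most $2^k$ classes, that is, at most $2^k-1$.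

Together with Section 7 this proves Theorem B. $\blacksquare$

## 10. At most $2^{k+1}$ vertices: proof of Theorem C

The lower bound is (1): for $G\in{\bf Forb}(\Gamma_{\le k})$ we have $k+1\le\gamma(G)\le|V(G)|-1$. It is attained by $P_{k+2}$, by Section 1.

For $k=0$, ${\bf Forb}(\Gamma_{\le0})=\{K_2\}$ and $2=2^{0+1}$. Let $k\ge1$ and $G\in{\bf Forb}(\Gamma_{\le k})$. By Theorem A all twin classes have size at most $2$. Splitting the classes of $G-v$ as in Section 6 may double their number; if possible, we delete a vertex for which no splitting matters.

**Step 1: $G$ has a class $\{v,v'\}$.** Here the deleted vertex leaves its twin behind as a witness. By (T2), $G-v$ is connected, so $\gamma(G-v)\le k$ and $G-v$ has at most $2^k-1$ twin classes by Theorem B. If $u,w\notin\{v,v'\}$ are twins in $G-v$, then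
$$A_{uv}=A_{uv'}=A_{wv'}=A_{wv},$$
so they are twins in $G$. Hence distinct classes of $G$ other than $\{v,v'\}$ lie in distinct classes of $G-v$, and there are at most $2^k-1$ of them. So $G$ has at most $2^k$ classes, each of size at most $2$, and $|V(G)|\le2\cdot2^k$.

**Step 2: $G$ has no twins.** Then splitting costs a factor of $2$, but all classes are singletons. Let $v$ be a non-cut vertex. By Theorem B, $G-v$ has at most $2^k-1$ twin classes. Splitting each by adjacency to $v$ gives sets of mutual twins of $G$, so each part has at most one vertex. Hence $|V(G)|\le2(2^k-1)+1<2^{k+1}$. $\blacksquare$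

For $k=1$ the theorem gives $3\le|V(G)|\le4$; by Section 1 the only member is $P_3$.

## 11. Two representatives per twin class: proof of Theorem D

**Step 1: one deletion does not merge classes.** This is what allows Lemma 3 to be iterated down to $G^{(2)}$. Let $v$ lie in a class $K$ with $|K|\ge3$. We claim that the twin classes of $G-v$ are the traces of those of $G$. Twins in $G$ that survive are twins in $G-v$. Conversely, let $u,w$ be twins in $G-v$. If $u,w\in K$, they are twins in $G$. Otherwise at most one of $u,w$ lies in $K$, and $|K\setminus\{v\}|\ge2$, so there is some $v'\in K\setminus\{v,u,w\}$. Then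
$$A_{uv}=A_{uv'}=A_{wv'}=A_{wv},$$
where the outer equalities hold because $v,v'$ are twins in $G$ and the middle one because $u,w$ are twins in $G-v$. So $u,w$ are twins in $G$.

**Step 2: iteration.** By Lemma 3 each such deletion preserves $\gamma$, and by Step 1 it reduces one class by one vertex and leaves the other classes unchanged. Repeating until every class has size at most $2$, we obtain $\gamma(G)=\gamma(G^{(2)})$, and $G^{(2)}$ has as many twin classes as $G$. If $G$ is connected, so is $G^{(2)}$, by (T2) at each deletion.

**Step 3: the finite list.** Let $k\ge1$ and let $G$ be connected. If $G\in\Gamma_{\le k}$, then $G^{(2)}$ is connected with $\gamma(G^{(2)})\le k$, so it has at most $2^k-1$ classes by Theorem B. Each has size at most $2$, and so $|V(G^{(2)})|\le2^{k+1}-2$. Conversely, if $G^{(2)}\in\Gamma_{\le k}$, then $\gamma(G)=\gamma(G^{(2)})\le k$, so $G\in\Gamma_{\le k}$.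

**Step 4: the number $2^{k+1}-2$ cannot be lowered.** By Section 7 the graph $G_k^*$ lies in $\Gamma_{\le k}$ and all its twin classes have size $2$. So $G_k^*=(G_k^*)^{(2)}$, and it has exactly $2(2^k-1)=2^{k+1}-2$ vertices. $\blacksquare$

For $k=1$ the list consists of $K_1$ and $K_2$, and the criterion says that $G^{(2)}$ is one of these, which for connected $G$ means that $G$ is complete.

## 12. Multigraphs and the multiplicities $2,6,\dots,6,3$

Every count above used that the off-diagonal entries are $0$ or $1$ in the field. Allow now connected multigraphs, with $m_{uv}$ any nonnegative integer and induced submultigraphs keeping multiplicities, and define $L$, the critical ideals, $\gamma$ and minimal forbidden multigraphs as before. We prove Proposition E.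

**Step 1: when $\gamma\ge1$.** The ideal $I_1$ is generated by all $x_u$ and all $m_{uv}$. So $\gamma\ge1$ if and only if $I_1=\langle1\rangle$, which happens if and only if the multiplicities $m_{uv}$ have greatest common divisor $1$. If there are no edges, all multiplicities are $0$ and $\gamma=0$.

**Step 2: an infinite family.** We build multigraphs whose gcd is $1$ only because of two edges at opposite ends. For $t\ge0$ let $Q_t$ be the path whose consecutive edge multiplicities are
$$2,\underbrace{6,\dots,6}_{t},3.$$
The greatest common divisor is $1$, so $\gamma(Q_t)\ge1$. Every proper connected induced submultigraph is a shorter path and omits an end edge. So it either has no edges, or has all multiplicities divisible by $2$, or has all divisible by $3$. In each case $\gamma=0$. Thus every $Q_t$ is minimal forbidden for $k=0$. The $Q_t$ have different numbers of vertices, so this is an infinite set of minimal forbidden multigraphs, with multiplicities only in $\{0,2,3,6\}$. $\blacksquare$
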